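# Blocking the edges of a $\Theta_6$-graph: why $n-1$ points are needed

## 1. Three points and six triangles

We work with equilateral triangles that have a horizontal side. Such a triangle points upward or downward. For a point with Cartesian coordinates $(s,t)$ put
$$X=t-\sqrt3\,s,\qquad Y=t+\sqrt3\,s,\qquad h=X+Y=2t .$$
The lines $X=\text{const}$, $Y=\text{const}$, $h=\text{const}$ have exactly the three directions of the sides of our triangles. The pair $(X,Y)$ is a linear coordinate system, and from now on points are given as pairs $(X,Y)$. An upward triangle is a set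
$$\{X\le\alpha,\ Y\le\gamma,\ h\ge\eta\}\quad\text{with }\alpha+\gamma>\eta ,$$
with apex $(\alpha,\gamma)$ and its horizontal side on $h=\eta$. A downward triangle is a set $\{X\ge\alpha,\ Y\ge\gamma,\ h\le\eta\}$ with $\alpha+\gamma<\eta$. It helps to draw $X$ to the right and $Y$ upward on ordinary axes. In this drawing an upward triangle has a right angle at its top right corner and its hypotenuse along an antidiagonal, and a downward triangle has its right angle at the bottom left. The words "right" and "left" refer to this drawing. The words "lower", "lowest", "higher", "highest" always refer to $h$.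

Take the three points
$$a_1=(-2,1),\quad a_2=(1,-3),\quad a_3=(3,4),$$
whose heights $h$ are $-1,-2,7$. For each pair there is a smallest upward triangle $U$ and a smallest downward triangle $D$ containing it:

| pair | $U$ | $D$ |
|---|---|---|
| $a_1,a_2$ | $X\le1,\ Y\le1,\ h\ge-2$ | $X\ge-2,\ Y\ge-3,\ h\le-1$ |
| $a_1,a_3$ | $X\le3,\ Y\le4,\ h\ge-1$ | $X\ge-2,\ Y\ge1,\ h\le7$ |
| $a_2,a_3$ | $X\le3,\ Y\le4,\ h\ge-2$ | $X\ge1,\ Y\ge-3,\ h\le7$ |

Five of these triangles contain exactly two of the points. The exception is $U(a_2,a_3)$, which also contains $a_1$; but it contains the smaller triangles $U(a_1,a_2)$ and $U(a_1,a_3)$.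

Suppose we want to *stab* the triangles: place extra points so that each triangle has one in its interior. The single point $o=(0,0)$ is in the interior of all three upward triangles. It is in none of the downward ones. In fact no single point can be in the interior of all three downward triangles, for it would need $X>1$, $Y>1$ and $X+Y=h<-1$. Two points can stab all six: $(-1,-\tfrac12)$, of height $-\tfrac32$, is inside $U(a_1,a_2)$, $U(a_2,a_3)$, $D(a_1,a_2)$, and $(2,2)$ is inside $U(a_1,a_3)$, $D(a_1,a_3)$, $D(a_2,a_3)$.

So three points need two stabbers here, while the upward triangles alone are content with one. How many are needed for $n$ points, with the points placed as favorably as possible?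

## 2. Blocking sets of $\Theta_6$-graphs and the number $n-1$

**Definition (general position).** A finite planar set is in general position if no two of its points lie on a line parallel to a side of our triangles. Equivalently, distinct points have distinct $X$, distinct $Y$ and distinct $h$. All point sets $P$ are assumed to be in general position.

**Definition ($\Theta_6$-graph).** The graph $G^\star(P)$ has vertex set $P$. Points $p,q\in P$ are adjacent if and only if some equilateral triangle with a horizontal side, upward or downward, contains $p$ and $q$ and no other point of $P$. Equivalently, it is the union of the proximity graphs of the upward and of the downward triangles.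

**Definition (blocking set).** A set $B$ of points blocks $G^\star(P)$ if $B$ has a point in the *interior* of every equilateral triangle with a horizontal side, upward or downward, that contains exactly two points of $P$. Let $\beta(P)$ be the minimum size of a blocking set of $G^\star(P)$, and let $\beta(n)$ be the minimum of $\beta(P)$ over all $P$ of size $n$.

For $p\neq q$ in $P$ let
$$U(p,q)=\{X\le\max(X_p,X_q),\ Y\le\max(Y_p,Y_q),\ h\ge\min(h_p,h_q)\},$$
$$D(p,q)=\{X\ge\min(X_p,X_q),\ Y\ge\min(Y_p,Y_q),\ h\le\max(h_p,h_q)\}.$$
These are genuine triangles: $\max(X_p,X_q)+\max(Y_p,Y_q)\ge\max(h_p,h_q)>\min(h_p,h_q)$, and similarly for $D$. If an upward triangle $\{X\le\alpha,Y\le\gamma,h\ge\eta\}$ contains $p$ and $q$, then $\alpha\ge\max(X_p,X_q)$, $\gamma\ge\max(Y_p,Y_q)$, $\eta\le\min(h_p,h_q)$, so it contains $U(p,q)$, and its interior contains $\operatorname{int}U(p,q)$. The same holds for downward triangles and $D(p,q)$.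

In Section 1, $G^\star(\{a_1,a_2,a_3\})$ is a triangle: all three edges come from downward triangles, and two of them also from upward ones. We saw a blocking set of size $2$, and none of size $1$ exists, so $\beta(\{a_1,a_2,a_3\})=2$.

The question comes from the paper of Therese Biedl, Ahmad Biniaz, Veronika Irvine, Kshitij Jain, Philipp Kindermann and Anna Lubiw, "Maximum Matchings and Minimum Blocking Sets in $\Theta_6$-Graphs", arXiv:1901.01476 (2019). The bound $\beta(n)\ge\lceil (n-1)/2\rceil$ is known, and the conjecture to prove or disprove is $\beta(n)\ge n-1$. It is true.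

**Theorem 1.** If $P$ is a finite point set in general position and $B$ blocks $G^\star(P)$, then $|B|\ge|P|-1$. Hence $\beta(n)\ge n-1$. Equality holds for every $n\ge1$.

**Proof that $n-1$ points can suffice.** Let $p_i=(i,i)$ for $1\le i\le n$ and $b_i=(i+\tfrac12,i+\tfrac12)$ for $1\le i\le n-1$. The $p_i$ have distinct $X$, $Y$ and $h$. For $i<j$ the point $b_i$, of height $2i+1$, lies in
$$\operatorname{int}U(p_i,p_j)=\{X<j,\ Y<j,\ h>2i\}\quad\text{and in}\quad \operatorname{int}D(p_i,p_j)=\{X>i,\ Y>i,\ h<2j\}.$$
Every upward (downward) triangle containing $p_i$ and $p_j$ contains $U(p_i,p_j)$ (respectively $D(p_i,p_j)$), so $b_i$ is in its interior. Hence these $n-1$ points block, and $\beta(n)\le n-1$.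

The rest of the lecture proves the lower bound.

## 3. Every pair of points is blocked, not only every edge

The purpose of this section is to replace triangles with exactly two points, a condition that involves all of $P$, by a condition on every pair separately.

**Lemma 2.** If $z\in P\setminus\{p,q\}$ lies in $U(p,q)$, then $z\in\operatorname{int}U(p,q)$, $U(p,z)\subset U(p,q)$ and $q\notin U(p,z)$. The same holds for $D$.

*Proof.* Each side line of $U(p,q)$ passes through $p$ or $q$, so by general position $z$ is on none of them, and $z$ is interior. The inclusion holds because $U(p,q)$ is an upward triangle containing $p$ and $z$. Suppose $q\in U(p,z)$. Then $U(p,q)\subset U(p,z)$, so the two triangles are equal. Each side of $U(p,z)$ contains $p$ or $z$, and $z$ is interior, so $p$ lies on all three side lines $X=\alpha$, $Y=\gamma$, $h=\eta$. Then $\eta=h_p=X_p+Y_p=\alpha+\gamma>\eta$, a contradiction. For $D$ apply the reflection $(X,Y)\mapsto(-X,-Y)$, which exchanges upward and downward triangles. $\square$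

In Section 1, $z=a_1$ lies in $U(a_2,a_3)$, is interior, and $U(a_2,a_1)$ misses $a_3$.

**Lemma 3.** If $B$ blocks $G^\star(P)$, then for all distinct $p,q\in P$ both $\operatorname{int}U(p,q)$ and $\operatorname{int}D(p,q)$ contain a point of $B$.

*Proof.* Among the pairs of points of $P\cap U(p,q)$ choose $p',q'$ with $|P\cap U(p',q')|$ minimal. If $U(p',q')$ contained a third point $z$ of $P$, then by Lemma 2 $U(p',z)\subset U(p',q')$ would miss $q'$ and so contain fewer points of $P$; and $z\in U(p',q')\subset U(p,q)$, so $p',z$ would be an admissible pair. This contradicts minimality. Hence $U(p',q')$ contains exactly two points of $P$, and $B$ meets $\operatorname{int}U(p',q')\subset\operatorname{int}U(p,q)$. The argument for $D$ is the same. $\square$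

As a first use, one blocker $b$ never serves three points. By Lemma 3 every pair satisfies $X_b<\max(X_p,X_q)$, so at most one point of $P$ has $X\le X_b$. Also every pair satisfies $X_b>\min(X_p,X_q)$, so at most one point has $X\ge X_b$. Together $|P|\le2$. For several blockers, different pairs may use different witnesses, and this counting is no longer available.

**Perturbation.** We want $P$ and $B$ together to be in general position. If $B$ is infinite there is nothing to prove, so let $B$ be finite. For each pair $p,q$ and each of $U,D$ fix a witness in $B$ as in Lemma 3. These are finitely many strict inequalities on the points of $B$, so they survive if every point of $B$ moves by less than some $\delta>0$. Move the points of $B$ one after another by less than $\delta$, each time avoiding the finitely many lines $X=X_z$, $Y=Y_z$, $h=h_z$ through points $z$ of $P$ and points already moved. Then $|B|$ is unchanged, $B\cap P=\emptyset$, and $Z:=P\cup B$ is in general position. So the lower bound follows from this purely combinatorial statement: *if*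

**(U)** *for all distinct $p,q\in P$ some $b\in B$ has $X_b<\max(X_p,X_q)$, $Y_b<\max(Y_p,Y_q)$, $h_b>\min(h_p,h_q)$, and*

**(D)** *for all distinct $p,q\in P$ some $b\in B$ has $X_b>\min(X_p,X_q)$, $Y_b>\min(Y_p,Y_q)$, $h_b<\max(h_p,h_q)$,*

*then $|P|\le|B|+1$.*

From now on $Z=P\cup B$ is a finite disjoint union in general position. Condition (D) returns only at the end of Section 6; everything else uses (U) alone.

## 4. Four cones, and lists in which no two consecutive members are in $P$

**Definition (cones).** For $z\in Z$ define subsets of $Z$: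
$$N(z)=\{w:X_w>X_z,\ Y_w>Y_z\},\qquad S(z)=\{w:X_w<X_z,\ Y_w<Y_z\},$$
$$R(z)=\{w:X_w>X_z,\ Y_w<Y_z,\ h_w>h_z\},\qquad L(z)=\{w:X_w<X_z,\ Y_w>Y_z,\ h_w>h_z\}.$$

A point $w$ higher than $z$ cannot have both coordinates smaller. So:
$$\text{if } h_w>h_z,\text{ then } w \text{ is in exactly one of } N(z),R(z),L(z). \tag{1}$$
It is in $R(z)$ if $Y_w<Y_z$, and in $L(z)$ if $X_w<X_z$. Points of $N(z)$ are higher than $z$, and points of $S(z)$ are lower.

**Definition (distinguished neighbors).** When the sets are nonempty, let $\nu(z)$ be the lowest point of $N(z)$, $\sigma(z)$ the highest point of $S(z)$, $\rho(z)$ the point of $R(z)$ with smallest $X$, and $\lambda(z)$ the point of $L(z)$ with smallest $Y$. For $u\in B$ let $n(u),s(u),r(u),l(u)\in\{0,1\}$ indicate whether $\nu(u),\sigma(u),\rho(u),\lambda(u)$, respectively, exists *and belongs to $P$*. Put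
$$\mathbf N=\sum_{u\in B}n(u),\qquad \mathbf S=\sum_{u\in B}s(u).$$

**Definition ($C(u)$ and $\varepsilon(u)$).** For $u\in B$ let $C(u)=\{z\in Z:S(z)\ne\emptyset,\ \sigma(z)=u\}$, a subset of $N(u)$, and $\varepsilon(u)=|C(u)\cap P|-|C(u)\cap B|$.

**Example A.** Let $P=\{a,a'\}$ with $a=(5,1)$, $a'=(1,6)$, and $B=\{u,g,w\}$ with $u=(0,0)$, $g=(2,2)$, $w=(4,4)$. The heights of $u,g,a,a',w$ are $0,4,6,7,8$. Condition (U) for the only pair asks for a blocker with $X<5$, $Y<6$, $h>6$, and $w$ is one. We have $S(u)=\emptyset$ and $S(a)=S(a')=S(g)=\{u\}$, while $S(w)=\{u,g\}$ gives $\sigma(w)=g$. So $C(u)=\{a,g,a'\}$, $C(g)=\{w\}$, $C(w)=\emptyset$, and $\varepsilon(u)=1$, $\varepsilon(g)=-1$, $\varepsilon(w)=0$. The lowest point of $N(u)$ is $\nu(u)=g\in B$, so $n(u)=0$. Also $R(g)=\{a\}$ and $L(g)=\{a'\}$, so $\rho(g)=a$, $\lambda(g)=a'$ and $r(g)=l(g)=1$.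

The plan is to charge every point $z$ to $\sigma(z)$. The first lemma says that points of $P$ always charge blockers.

**Lemma 4.** If $p\in P$ and $S(p)\ne\emptyset$, then $\sigma(p)\in B$.

*Proof.* Suppose $\sigma(p)=q\in P$. Since $q\in S(p)$, condition (U) for $p,q$ gives $b$ with $X_b<X_p$, $Y_b<Y_p$, $h_b>h_q$. So $b\in S(p)$ is higher than $\sigma(p)$, a contradiction. $\square$

Next we must see how many points of $P$ can charge the same $u$. For this we order $C(u)$ and add a point at each end.

**The list $\Lambda(u)$, for $u\in B$.** If $z,z'\in C(u)$ and $z\in S(z')$, then $z\in N(u)$ gives $h_z>h_u$, contrary to $\sigma(z')=u$. So no point of $C(u)$ is in the south cone of another: along $C(u)$, decreasing $X$ means increasing $Y$. Suppose $\rho=\rho(u)$ exists and $z\in C(u)$. Then $Y_z>Y_u>Y_\rho$. Moreover $X_z<X_\rho$, since otherwise $\rho\in S(z)$ with $h_\rho>h_u=h_{\sigma(z)}$. Symmetrically, if $\lambda=\lambda(u)$ exists, then $X_z>X_u>X_\lambda$, and $Y_z<Y_\lambda$, since otherwise $\lambda\in S(z)$ with $h_\lambda>h_u$. When both exist, $X_\lambda<X_u<X_\rho$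 and $Y_\rho<Y_u<Y_\lambda$. Hence the list
$$\Lambda(u):\quad \rho(u)\text{ (if it exists)},\quad\text{the points of }C(u)\text{ by decreasing }X,\quad\lambda(u)\text{ (if it exists)}$$
has decreasing $X$ and increasing $Y$. All its members are higher than $u$. Every member other than $\lambda(u)$ has $X>X_u$, and every member other than $\rho(u)$ has $Y>Y_u$.

In Example A, $R(u)=L(u)=\emptyset$, so $\Lambda(u)$ is $a,g,a'$; and $\Lambda(g)$ is $a,w,a'$.

The next lemma is the workhorse: between consecutive members of $\Lambda(u)$ there is an empty region, and it has exactly the shape that appears in (U).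

**Lemma 5.** If $\alpha,\beta$ are consecutive in $\Lambda(u)$ ($\alpha$ first), there is no $w\in Z$ with $X_w<X_\alpha$, $Y_w<Y_\beta$, $h_w>h_u$.

*Proof.* Here $\alpha\in C(u)$ or $\alpha=\rho(u)$, and $\beta\in C(u)$ or $\beta=\lambda(u)$. Let $y_\alpha=Y_\alpha$ if $\alpha\in C(u)$, and $y_\alpha=Y_u$ if $\alpha=\rho(u)$. Let $x_\beta=X_\beta$ if $\beta\in C(u)$, and $x_\beta=X_u$ if $\beta=\lambda(u)$. Put $Q=(x_\beta,X_\alpha)\times(y_\alpha,Y_\beta)$.

**Step 1: any such $w$ lies in $Q$.** This confines a possible intruder to a rectangle. We must exclude $Y_w\le y_\alpha$ and $X_w\le x_\beta$. Suppose $Y_w\le y_\alpha$. If $\alpha\in C(u)$, then $w\ne\alpha$ because $X_w<X_\alpha$, so $Y_w<Y_\alpha$ and $w\in S(\alpha)$ with $h_w>h_u=h_{\sigma(\alpha)}$, impossible. If $\alpha=\rho(u)$, then $w\ne u$ because $h_w>h_u$, so $Y_w<Y_u$; by (1), $w\in R(u)$, and $X_w<X_{\rho(u)}$ contradicts the choice of $\rho(u)$. Suppose $X_w\le x_\beta$. If $\beta\in C(u)$, then $w\neq\beta$ because $Y_w<Y_\beta$, so $w\in S(\beta)$ with $h_w>h_{\sigma(\beta)}$, impossible. If $\beta=\lambda(u)$,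 then $X_w<X_u$, so $w\in L(u)$ by (1), and $Y_w<Y_{\lambda(u)}$ contradicts the choice of $\lambda(u)$.

**Step 2: $Q$ contains no point of $Z$.** Suppose it does, and let $z$ be the lowest point of $Q\cap Z$. Since $x_\beta\ge X_u$ and $y_\alpha\ge Y_u$, we have $u\in S(z)$. If some $w\in S(z)$ had $h_w>h_u$, then $X_w<X_z<X_\alpha$ and $Y_w<Y_z<Y_\beta$, so $w\in Q$ by Step 1; but $h_w<h_z$, contradicting the choice of $z$. So $u$ is the highest point of $S(z)$, that is, $z\in C(u)$. Since $X_\beta\le x_\beta<X_z<X_\alpha$, the point $z$ lies strictly between $\alpha$ and $\beta$ in $\Lambda(u)$, contradicting consecutiveness. $\square$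

**Definition ($\mathrm{Seq}(u)$).** For $u\in B$ let $\mathrm{Seq}(u)$ be $C(u)$ by decreasing $X$, preceded by $\rho(u)$ if $r(u)=1$ and followed by $\lambda(u)$ if $l(u)=1$. In other words, delete from $\Lambda(u)$ those end members $\rho(u),\lambda(u)$ that are in $B$.

**Lemma 6.** No two consecutive members of $\Lambda(u)$ are both in $P$. Moreover
$$\varepsilon(u)\le1-r(u)-l(u),$$
with equality if and only if $\mathrm{Seq}(u)$ alternates $P,B,P,\dots,B,P$ (nonempty, starting and ending in $P$).

*Proof.* If consecutive $\alpha,\beta$ were both in $P$, then (U) would give $b$ with $X_b<X_\alpha$, $Y_b<Y_\beta$, $h_b>\min(h_\alpha,h_\beta)>h_u$, contradicting Lemma 5. Consecutive members of $\mathrm{Seq}(u)$ are consecutive in $\Lambda(u)$, since only end members were deleted. A sequence without two consecutive members in $P$ has at most one more $P$-member than $B$-members, with equality exactly when it alternates as stated. The number of $P$-members minus the number of $B$-members of $\mathrm{Seq}(u)$ is $\varepsilon(u)+r(u)+l(u)$. $\square$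

In Example A, $\mathrm{Seq}(g)$ is $a,w,a'$, alternating, and $\varepsilon(g)=-1=1-1-1$.

## 5. Counting along $\sigma$ loses a factor of two

We now add up the charges. The points without a charge are those with $S(z)=\emptyset$.

**Lemma 7.** Under (U), $\displaystyle |P|-|B|\le 1+\sum_{u\in B}\varepsilon(u)-\mathbf S$.

*Proof.* Let $P_0$ and $B_0$ be the numbers of $z$ in $P$, respectively $B$, with $S(z)=\emptyset$.

**Step 1: an identity.** By Lemma 4 every $p\in P$ with $S(p)\neq\emptyset$ lies in exactly one $C(u)$ with $u\in B$, so $\sum_{u\in B}|C(u)\cap P|=|P|-P_0$. A blocker $v$ with $S(v)\ne\emptyset$ has either $\sigma(v)\in P$, and these are counted by $\mathbf S$, or $\sigma(v)\in B$. So $\sum_{u\in B}|C(u)\cap B|=|B|-B_0-\mathbf S$. Subtracting,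
$$\sum_{u\in B}\varepsilon(u)=|P|-|B|-P_0+B_0+\mathbf S .$$

**Step 2: $P_0\le B_0+1$.** This bounds the uncharged points, by a simpler version of Lemma 5. No point with empty south cone is in the south cone of another, so these points, ordered by decreasing $X$, have increasing $Y$. Suppose consecutive ones $\alpha,\beta$, with $X_\beta<X_\alpha$, are both in $P$. Condition (U) gives $b$ with $X_b<X_\alpha$, $Y_b<Y_\beta$. Every $w\in Z$ with $X_w<X_\alpha$, $Y_w<Y_\beta$ differs from $\alpha$ and $\beta$, has $Y_w>Y_\alpha$ since $S(\alpha)=\emptyset$, and has $X_w>X_\beta$ since $S(\beta)=\emptyset$. So it lies in $Q'=(X_\beta,X_\alpha)\times(Y_\alpha,Y_\beta)$, and in particular $Q'\cap Z\neq\emptyset$. Let $z$ be the lowest point of $Q'\cap Z$. Any $w\in S(z)$ has $X_w<X_\alpha$ and $Y_w<Y_\beta$, so it lies in $Q'$ and is lower than $z$, a contradiction. So $S(z)=\emptyset$, and $z$ lies strictly between $\alpha$ and $\beta$ in the order, again a contradiction. Hence no two consecutive points of this order are in $P$, and $P_0\le B_0+1$. With Step 1 the lemma follows. $\square$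

By Lemma 6, $\varepsilon(u)\le1$ for every $u$. Inserting this gives $|P|-|B|\le1+|B|-\mathbf S$, hence $|P|\le2|B|+1$, which is the bound $\beta(n)\ge\lceil(n-1)/2\rceil$. To do better one would like to improve $\sum\varepsilon(u)\le|B|$. From (U) alone this is impossible.

**Example B.** Let $k\ge1$. For $0\le i\le k-1$ take the blocker $o_i=(10i,10i)$ and the two points $(10i-2,10i+1)$, $(10i+1,10i-3)$ of $P$; add to $P$ the point $(10k,10k)$. So $|B|=k$ and $|P|=2k+1$. The coordinates $X$, $Y$, $h$ are distinct. The two points of block $i$ have heights $20i-1$ and $20i-2$, and everything in later blocks, as well as the last point, lies in $N(o_i)$. Condition (U) holds: the two points of block $i$ have $\max X=10i+1$, $\max Y=10i+1$, $\min h=20i-2$, so $o_i$ is a witness; and for a point of block $i$ together with a later point $z\in N(o_i)$ we have $\max X\ge X_z>X_{o_i}$, $\max Y\ge Y_z>Y_{o_i}$, $\min h<20i=h_{o_i}$, so $o_i$ is again a witness. Thus (U) permits $|P|=2|B|+1$ for every $|B|\ge1$.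

What does this example look like at its blockers? For $i<k-1$ the lowest point of $N(o_i)$ is $(10i+11,10i+7)$, and for $i=k-1$ it is $(10k,10k)$. Both are in $P$, so $n(o_i)=1$ for all $i$ and $\mathbf N=k$. On the other side, $S(o_0)=\emptyset$, and for $i\ge1$ the highest point of $S(o_i)$ is $o_{i-1}\in B$; so $\mathbf S=0$. The excess of $P$ is visible as an imbalance between $\mathbf N$ and $\mathbf S$, and turning the picture upside down exchanges these two numbers.

## 6. A point reflection exchanges $\mathbf N$ and $\mathbf S$

The right replacement for $\sum\varepsilon(u)\le|B|$ is the following.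

**Proposition 8.** Under (U), $\displaystyle\sum_{u\in B}\varepsilon(u)\le\sum_{u\in B}n(u)=\mathbf N$.

Its proof occupies Sections 7 to 9. Together with Lemma 7 it gives at once:

**Proposition 9.** Under (U), $|P|-|B|\le1+\mathbf N-\mathbf S$.

In Example B both sides equal $k+1$.

**Proof of the lower bound in Theorem 1, from Proposition 9.** Assume (U) and (D). Then $|P|-|B|\le1+\mathbf N-\mathbf S$. Now apply Proposition 9 to the images $P'=-P$, $B'=-B$ under $(X,Y)\mapsto(-X,-Y)$. Condition (U) for $P',B'$ asks, for all distinct $p,q\in P$, for some $b\in B$ with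
$$-X_b<\max(-X_p,-X_q),\quad -Y_b<\max(-Y_p,-Y_q),\quad -h_b>\min(-h_p,-h_q),$$
that is, $X_b>\min(X_p,X_q)$, $Y_b>\min(Y_p,Y_q)$, $h_b<\max(h_p,h_q)$. This is exactly (D). The north cone of $-u$ in the image is the reflected $S(u)$, and its lowest point is the reflection of the highest point $\sigma(u)$ of $S(u)$; likewise with north and south exchanged. So the numbers $\mathbf N$ and $\mathbf S$ of the image are $\mathbf S$ and $\mathbf N$, and
$$|P|-|B|\le1+\mathbf S-\mathbf N .$$
Adding the two inequalities gives $2(|P|-|B|)\le2$, so $|B|\ge|P|-1$. By Section 3 this holds for every blocking set, and $\beta(n)\ge n-1$. With the example in Section 2, $\beta(n)=n-1$. $\square$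

It remains to prove Proposition 8.

## 7. Positive blockers and the deficits that must pay for them

**Definition (positive, $c(v)$).** A blocker $u\in B$ is *positive* if $\varepsilon(u)=1$ and $n(u)=0$. Then $r(u)=l(u)=0$ by Lemma 6. For non-positive $v\in B$ let $c(v)=n(v)-\varepsilon(v)$.

For non-positive $v$ we have $c(v)\ge0$, since $\varepsilon(v)\le1$ and $\varepsilon(v)=1$ forces $n(v)=1$. As
$$\sum_{u\in B}\bigl(\varepsilon(u)-n(u)\bigr)=\#\{\text{positive blockers}\}-\sum_{v\text{ non-positive}}c(v), \tag{2}$$
*it suffices to assign to every positive blocker a non-positive one so that each non-positive $v$ is used at most $c(v)$ times.*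

In Example A, $u$ is positive and $c(g)=0-(-1)=1$, so $g=\nu(u)$ can pay for $u$. A positive $u$ always has $\nu(u)\in B$: here $\varepsilon(u)=1$ gives $\emptyset\ne C(u)\subset N(u)$, and $n(u)=0$. So the natural first attempt is to assign $\nu(u)$ to $u$. The next example shows that this does not always work.

**Example C.** Let $P=\{a\}$ with $a=(1,7)$, and $B=\{u,v_1,v_2,g\}$ with
$$u=(0,0),\quad v_1=(3,-1),\quad v_2=(4,-\tfrac32),\quad g=(5,1).$$
The heights of $u,v_1,v_2,g,a$ are $0,2,\tfrac52,6,8$. Condition (U) is empty. The sets $S(u),S(v_1),S(v_2)$ are empty, $S(a)=\{u\}$, and $S(g)=\{u,v_1,v_2\}$ gives $\sigma(g)=v_2$. So $C(u)=\{a\}$ and $\varepsilon(u)=1$; $C(v_2)=\{g\}$ and $\varepsilon(v_2)=-1$; $C(v_1)=C(g)=\emptyset$. The lowest point of $N(u)=\{g,a\}$ is $g$, so $n(u)=0$ and $u$ is positive. But $N(g)=\emptyset$, hence $n(g)=\varepsilon(g)=0$ and $c(g)=0$: the blocker $\nu(u)=g$ cannot pay. What fails is that $g\notin C(u)$, because $S(g)$ contains points higher than $u$. These points are in $R(u)$. The deficit is at $v_2$, where $c(v_2)=0-(-1)=1$, and it is reached by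 two steps, $v_1=\rho(u)$ and $v_2=\rho(v_1)$.

So when $\nu(u)\notin C(u)$ we shall walk, always to the right or always to the left, until a deficit appears. The intermediate blockers are no longer positive, so we need a weaker property that can be passed along the walk.

**Definition (good).** A blocker $v\in B$ is *good* if $\varepsilon(v)=1-r(v)-l(v)$, $N(v)\neq\emptyset$, $n(v)=0$ (so $\nu(v)\in B$), and

- $(H_r)$ if $r(v)=1$ then $h_{\nu(v)}<h_{\rho(v)}$;
- $(H_l)$ if $l(v)=1$ then $h_{\nu(v)}<h_{\lambda(v)}$.

Every positive $u$ is good, since $N(u)\neq\emptyset$ and $r(u)=l(u)=0$. In Example C, $v_1$ is good without being positive: $\nu(v_1)=g$, $R(v_1)=\{v_2\}$ so $r(v_1)=0$, $L(v_1)=\{a\}$ so $l(v_1)=1$, $\varepsilon(v_1)=0=1-0-1$, and $h_g=6<8=h_a$.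

For a good $v$, $\mathrm{Seq}(v)$ alternates $P,B,\dots,P$ by Lemma 6. Write $g=\nu(v)\in B$. Then
$$h_\alpha>h_g\quad\text{for every member }\alpha\in P\text{ of }\mathrm{Seq}(v). \tag{3}$$
If $\alpha\in C(v)\subset N(v)$, this holds because $g$ is the lowest point of $N(v)$ and $g\neq\alpha$. Otherwise $\alpha=\rho(v)$ with $r(v)=1$ or $\alpha=\lambda(v)$ with $l(v)=1$, and $(H_r)$ or $(H_l)$ applies.

## 8. N-targets and moves

For a good $v$ there are two situations: $\nu(v)\in C(v)$ or not. In the first one, $\nu(v)$ can pay.

**Lemma 10.** Let $v$ be good with $g=\nu(v)\in C(v)$, and let $\alpha,\beta$ be the predecessor and the successor of $g$ in $\mathrm{Seq}(v)$. Both exist and lie in $P$. Then $\rho(g)=\alpha$ and $\lambda(g)=\beta$. So $r(g)=l(g)=1$, $\varepsilon(g)\le-1$, $g$ is non-positive and $c(g)\ge1$. Moreover no $w\in Z$ has $X_w<X_g$, $Y_w<Y_{\lambda(g)}$, $h_w>h_v$; and no $w\in Z$ has $Y_w<Y_g$, $X_w<X_{\rho(g)}$, $h_w>h_v$.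

*Proof.* Since $g\in B$ and $\mathrm{Seq}(v)$ alternates, starting and ending in $P$, both neighbors exist and lie in $P$. By the order in $\Lambda(v)$ and (3), $X_\beta<X_g$, $Y_\beta>Y_g$, $h_\beta>h_g$, so $\beta\in L(g)$. A point $w\in L(g)$ with $Y_w<Y_\beta$ would have $X_w<X_g$ and $h_w>h_g>h_v$, contradicting Lemma 5 for the consecutive pair $(g,\beta)$ of $\Lambda(v)$. So $\lambda(g)=\beta$. Likewise $X_\alpha>X_g$, $Y_\alpha<Y_g$, $h_\alpha>h_g$, so $\alpha\in R(g)$; a point $w\in R(g)$ with $X_w<X_\alpha$ would have $Y_w<Y_g$ and $h_w>h_g>h_v$, contradicting Lemma 5 for $(\alpha,g)$. So $\rho(g)=\alpha$. Since $\alpha,\beta\in P$, we get $r(g)=l(g)=1$, and Lemma 6 gives $\varepsilon(g)\le-1$, so $c(g)=n(g)-\varepsilon(g)\ge1$. The last two statements are Lemma 5 for $(g,\beta)$ and for $(\alpha,g)$ in $\Lambda(v)$. $\square$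

**Definition (N-target).** In the situation of Lemma 10 call $g$ the *N-target* of $v$. Note that $\sigma(g)=v$, so $g$ determines $v$.

In Example A, $g$ is the N-target of $u$.

The second situation is $\nu(v)\notin C(v)$. We first see where the obstructing points are.

**Lemma 11.** Let $v$ be good and $g=\nu(v)$. If $g\notin C(v)$, then $S(g)\cap(R(v)\cup L(v))\ne\emptyset$. If $S(g)\cap R(v)\neq\emptyset$, then $r(v)=0$; if $S(g)\cap L(v)\ne\emptyset$, then $l(v)=0$. In particular, a good $v$ with $r(v)=l(v)=1$ has $\nu(v)\in C(v)$.

*Proof.* Let $g\notin C(v)$. Since $v\in S(g)$ and $\sigma(g)\ne v$, the point $w=\sigma(g)$ has $h_w>h_v$. Also $h_w<h_g$, so $w\notin N(v)$, as $g$ is the lowest point there. By (1), $w\in R(v)\cup L(v)$.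

Now let $w\in S(g)\cap R(v)$ and suppose $r(v)=1$. By $(H_r)$, $h_g<h_{\rho(v)}$, and $Y_g>Y_v>Y_{\rho(v)}$. So
$$X_w<X_g=h_g-Y_g<h_{\rho(v)}-Y_{\rho(v)}=X_{\rho(v)},$$
contradicting the choice of $\rho(v)$. If $w\in S(g)\cap L(v)$ and $l(v)=1$, then in the same way $Y_w<Y_g=h_g-X_g<h_{\lambda(v)}-X_{\lambda(v)}=Y_{\lambda(v)}$, contradicting the choice of $\lambda(v)$. The last sentence follows. $\square$

The next lemma is the step of the walk. It says what is inherited, and provides an empty region by which the step can be traced back.

**Lemma 12 (right move).** Let $v$ be good, $g=\nu(v)$ and $S(g)\cap R(v)\neq\emptyset$. Then $r(v)=0$ and $v':=\rho(v)\in B$. Moreover $X_{v'}>X_v$, $l(v')=1$, $g\in N(v')$, $h_{\nu(v')}\le h_g<h_{\lambda(v')}$, $Y_v<Y_{\lambda(v')}$, and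
$$\text{no }w\in Z\text{ has }X_w<X_{v'},\ Y_w<Y_{\lambda(v')},\ h_w>h_v. \tag{4}$$

*Proof.* **Step 1: $v'$ exists and is in $B$.** By Lemma 11, $r(v)=0$. As $R(v)\ne\emptyset$, the point $v'=\rho(v)$ exists, and $r(v)=0$ says $v'\in B$. Clearly $X_{v'}>X_v$.

**Step 2: the neighbor of $v'$ in $\Lambda(v)$.** This neighbor will turn out to be $\lambda(v')$. Let $\alpha_0\in P$ be the first member of $\mathrm{Seq}(v)$. As $r(v)=0$, it is the first member of $C(v)$, or $\lambda(v)$ if $C(v)=\emptyset$. So $v',\alpha_0$ are consecutive in $\Lambda(v)$, and $Y_{\alpha_0}>Y_v$. By Lemma 5, no $w\in Z$ has $X_w<X_{v'}$, $Y_w<Y_{\alpha_0}$, $h_w>h_v$.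

**Step 3: $g\in N(v')$.** Pick $w_0\in S(g)\cap R(v)$. Then $X_{v'}\le X_{w_0}<X_g$ by the choice of $\rho(v)$, and $Y_g>Y_v>Y_{v'}$. So $g\in N(v')$, hence $h_g>h_{v'}$ and $h_{\nu(v')}\le h_g$.

**Step 4: $\lambda(v')=\alpha_0$.** By (3), $h_{\alpha_0}>h_g>h_{v'}$. By the order in $\Lambda(v)$, $X_{\alpha_0}<X_{v'}$ and $Y_{\alpha_0}>Y_{v'}$. So $\alpha_0\in L(v')$. A point $w\in L(v')$ with $Y_w<Y_{\alpha_0}$ would satisfy $X_w<X_{v'}$ and $h_w>h_{v'}>h_v$, which Step 2 excludes. So $\lambda(v')=\alpha_0\in P$ and $l(v')=1$. The remaining claims are now $Y_v<Y_{\alpha_0}$, $h_g<h_{\alpha_0}$ and the empty region of Step 2. $\square$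

In this situation we say that $v$ *moves right* to $v'$. In Example C, $u$ moves right to $v_1$ and $v_1$ moves right to $v_2$, with $\lambda(v_1)=\lambda(v_2)=a$.

**Mirror images.** Exchanging $X$ and $Y$ preserves (U), $N,S,\nu,\sigma,C,\varepsilon,n$, goodness and N-targets, and swaps $R\leftrightarrow L$, $\rho\leftrightarrow\lambda$, $r\leftrightarrow l$. So there are *left moves* $v\mapsto\lambda(v)$, defined when $v$ is good and $S(\nu(v))\cap L(v)\neq\emptyset$, with all the mirrored properties. In particular, if $v$ moves left to $v'$, then $Y_{v'}>Y_v$, $r(v')=1$, $N(v')\ne\emptyset$ and $h_{\nu(v')}<h_{\rho(v')}$.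

To count uses we need that walks do not merge and do not run into N-targets.

**Lemma 13.** (a) Right moves from distinct good blockers lead to distinct blockers. (b) An N-target is not the result of a right move from any good blocker. The same holds for left moves.

*Proof.* (a) Let $v\neq\tilde v$ both move right to $v'$, with $h_v<h_{\tilde v}$. By Lemma 12 for $\tilde v$, the point $w=\tilde v$ satisfies $X_w<X_{v'}$ and $Y_w<Y_{\lambda(v')}$; also $h_w>h_v$. This contradicts (4) for $v$.

(b) Let $g$ be the N-target of $v$ and also the result of a right move from $\hat v$. Then $g\in N(v)$ and $g\in R(\hat v)$, so $v\ne\hat v$. Both $w=v$ and $w=\hat v$ satisfy $X_w<X_g$ and $Y_w<Y_{\lambda(g)}$: for $v$ because $v\in S(g)$ and $Y_v<Y_g<Y_{\lambda(g)}$, for $\hat v$ by Lemma 12. By Lemma 10 no such $w$ has $h_w>h_v$, so $h_{\hat v}<h_v$. By (4) for $\hat v$, with $v'=g$, no such $w$ has $h_w>h_{\hat v}$, so $h_v<h_{\hat v}$. This is a contradiction. The statements on left moves are the mirror images. $\square$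

## 9. Chains that end at a deficit: proof of Proposition 8

**Step 1: the assignment.** This step defines a target for every positive $u$. If $\nu(u)\in C(u)$, assign to $u$ its N-target. Otherwise, by Lemma 11, $S(\nu(u))$ meets $R(u)$ or $L(u)$. If it meets $R(u)$, start a *right chain* from $v_0=u$; otherwise start a *left chain*.

In a right chain, $v_1$ is the result of the right move from $u$. Suppose $v_j$ with $j\ge1$ has been reached by a right move. By Lemma 12, $l(v_j)=1$, $N(v_j)\neq\emptyset$ and $h_{\nu(v_j)}<h_{\lambda(v_j)}$. By Lemma 6, $\varepsilon(v_j)\le-r(v_j)\le0$, so $v_j$ is not positive.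

- If $c(v_j)\ge1$, stop and assign $v_j$ to $u$. Call $v_j$ the *chain target* of $u$.
- If $c(v_j)=0$, then $n(v_j)=\varepsilon(v_j)$. Since $n(v_j)\ge0\ge-r(v_j)\ge\varepsilon(v_j)$, we get $n(v_j)=\varepsilon(v_j)=r(v_j)=0$. So $\varepsilon(v_j)=0=1-r(v_j)-l(v_j)$, $(H_r)$ is vacuous and $(H_l)$ holds: $v_j$ is good, with $l(v_j)=1$ and $r(v_j)=0$. If $\nu(v_j)\in C(v_j)$, stop and assign to $u$ the N-target of $v_j$. Otherwise, by Lemma 11, $S(\nu(v_j))$ meets $R(v_j)\cup L(v_j)$, and it does not meet $L(v_j)$ because $l(v_j)=1$. So it meets $R(v_j)$; make a right move to $v_{j+1}$.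

Since $X_{v_j}$ strictly increases and $B$ is finite, the chain ends. Left chains are defined by the mirror image, and their vertices $v_j$ with $j\ge1$ have $r=1$.

In Example C the right chain of $u$ is $u,v_1,v_2$, and $v_2$ is its chain target.

**Step 2: two right chains with different starting vertices share no vertex; the same holds for left chains.** This makes the source of a chain recoverable from any of its vertices. Vertices $v_j$ with $j\ge1$ of a right chain have $l=1$, while starting vertices are positive and have $l=0$; so a starting vertex can only coincide with a starting vertex. Write $v_j(u)$ for the $j$-th vertex of the chain from $u$, and suppose $v_j(u)=v_k(\tilde u)$ with $1\le j\le k$. Applying Lemma 13(a) backwards $j$ times gives $u=v_{k-j}(\tilde u)$. As $u$ is a starting vertex, $k=j$ and $u=\tilde u$. Left chains are symmetric.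

**Step 3: different sources get different N-targets.** Let $g$ be assigned in Step 1 as the N-target of $v$. Then $v=\sigma(g)$ is determined by $g$. Here $v$ is a positive blocker, with $r(v)=l(v)=0$, or the last vertex of a right chain, with $l(v)=1$ and $r(v)=0$, or the last vertex of a left chain, with $l(v)=0$ and $r(v)=1$. So $r(v),l(v)$ tell which case occurs. In the first case the source is $v$ itself; in the other two it is determined by $v$, by Step 2. So each N-target is used once, and $c(g)\ge1$ by Lemma 10.

**Step 4: no N-target is a chain target.** A chain target is the result of a right or left move, so this is Lemma 13(b). Thus the uses in Step 3 do not collide with those counted next.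

**Step 5: uses of chain targets, with one correction.** By Step 2 a vertex $t$ is the chain target of at most one right and at most one left chain. If it is the target of only one, then $c(t)\ge1$ suffices. Suppose it is the target of both. Being the result of a right move and of a left move, $t$ has $l(t)=r(t)=1$, so $\varepsilon(t)\le-1$ by Lemma 6. If $c(t)\ge2$, two uses are allowed.

There remains the case that $t$ is the target of both and $c(t)=n(t)-\varepsilon(t)=1$. Since $n(t)\ge0$ and $-\varepsilon(t)\ge1$, we get $n(t)=0$ and $\varepsilon(t)=-1=1-r(t)-l(t)$. Moreover $N(t)\ne\emptyset$, and $(H_l)$ and $(H_r)$ hold by Lemma 12 and its mirror image. So $t$ is good, and as $r(t)=l(t)=1$, Lemma 11 gives $\nu(t)\in C(t)$. Re-assign the source of the left chain to the N-target $g$ of $t$. Then $t$ is used once. By Lemma 10, $g$ is non-positive with $c(g)\ge1$. Since $\sigma(g)=t$ has $r(t)=l(t)=1$, $g$ differs from all N-targets in Step 3. Different $t$ give different $g$, because $\sigma(g)=t$. By Lemma 13(b), $g$ is not a chain target. So $g$ is used exactly once.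

Every positive blocker now has a non-positive target, and every non-positive $v$ is used at most $c(v)$ times. By (2), $\sum_{u\in B}(\varepsilon(u)-n(u))\le0$. This proves Proposition 8, hence Proposition 9, and hence Theorem 1. $\blacksquare$

## 10. Components after deleting vertices, and perfect or near-perfect matchings

Two consequences follow quickly.

**Corollary 14.** For every $P$ in general position and every $A\subsetneq P$, the graph $G^\star(P)-A$ has at most $|A|+1$ components.

*Proof.* **Step 1: distinct $q,q'\in P$ are joined by a path of $G^\star(P)$ inside $P\cap U(q,q')$.** This localizes connectivity. Use induction on $|P\cap U(q,q')|$. If this number is $2$, the points are adjacent. Otherwise take a third point $z$ of $P$ in $U(q,q')$. By Lemma 2, $U(q,z)$ and $U(z,q')$ lie in $U(q,q')$; the first misses $q'$ and the second misses $q$, so both contain fewer points of $P$. By induction there are paths from $q$ to $z$ and from $z$ to $q'$ in $P\cap U(q,q')$, and their union contains a path from $q$ to $q'$. The same holds for $D$.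

**Step 2: the deleted vertices block.** Let $Q$ contain one vertex from each component of $G^\star(P)-A$. For distinct $q,q'\in Q$, each of $U(q,q')$ and $D(q,q')$ contains a point of $A$, for otherwise the path of Step 1 would avoid $A$ and join two components. This point differs from $q,q'$, so by Lemma 2 it is in the interior. Every upward (downward) triangle containing exactly two points $q,q'$ of $Q$ contains $U(q,q')$ (respectively $D(q,q')$), so it has a point of $A$ in its interior. Hence $A$ blocks $G^\star(Q)$, and Theorem 1 gives $|A|\ge|Q|-1$. $\square$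

**Corollary 15.** Every $\Theta_6$-graph $G^\star(P)$ on $n$ points has a matching of size $\lfloor n/2\rfloor$.

*Proof.* Recall the Tutte–Berge formula: the maximum size of a matching is
$$\tfrac12\min_{A\subseteq P}\bigl(n+|A|-\mathrm{odd}(G^\star(P)-A)\bigr),$$
where $\mathrm{odd}$ counts the components of odd order. For $A\subsetneq P$, Corollary 14 gives $\mathrm{odd}(G^\star(P)-A)\le|A|+1$, so the bracket is at least $n-1$. For $A=P$ it equals $2n\ge n-1$. So the maximum matching has size at least $\frac{n-1}2$. As this size is an integer, it is at least $\lceil\frac{n-1}2\rceil=\lfloor\frac n2\rfloor$. $\square$
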